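\title{Coloring fixed-point free maps of finite-dimensional $\sigma$-compact spaces}

\begin{abstract}
A continuous map $f\colon X\to X$ is colorable if $X$ is covered by finitely many closed sets, each disjoint from its image. We prove that every continuous fixed-point free self-map of a $\sigma$-compact space of covering dimension at most $n$ is colorable, in at most $n+3$ colors. The proof uses only the Menger covering property, and it extends to maps defined on a closed finite-dimensional subspace of a Menger space of arbitrary dimension. For analytic separable metrizable spaces, colorability of all such maps characterizes $\sigma$-compactness.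
\end{abstract}

\section{The question and the results}\label{sec:intro}

All spaces are Tychonoff (completely regular and Hausdorff), $\dim$ is the covering dimension, and $\omega=\{0,1,2,\dots\}$. Let $X$ be a subspace of $Y$ and let $f\colon X\to Y$ be continuous; the case $X=Y$ of a self-map is the main one. A \emph{color} of $f$ is a closed subset $F$ of $X$ with $F\cap f(F)=\emptyset$, that is, a closed set containing no point $x$ together with $f(x)$. The map $f$ is \emph{colorable} (in at most $k$ colors) if $X$ is a union of finitely many (at most $k$) colors, and it is \emph{fixed-point free} if $f(x)\ne x$ for all $x\in X$.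

A colorable map is fixed-point free, and locally the converse holds. If $f(x)\neq x$, take disjoint open sets $O\ni x$ and $O'\ni f(x)$ in $Y$ and put
\begin{equation}\label{eq:local}
V_x=O\cap f^{-1}(O').
\end{equation}
Then $V_x$ is an open neighborhood of $x$ in $X$ with $V_x\cap f(V_x)=\emptyset$, so every closed subset of $X$ contained in $V_x$ is a color. Colorability asks that finitely many colors serve the whole space. For a self-map of a normal space it means exactly that no fixed point appears at infinity: $f$ is colorable if and only if its Stone--\v{C}ech extension is fixed-point free (Lemma~\ref{lem:beta}).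

\begin{example}\label{ex:basic}
(i) If $X$ is compact, every continuous fixed-point free $f$ is colorable: each $x$ has a closed neighborhood inside $V_x$, and finitely many of these cover $X$.

(ii) For the $3$-cycle $i\mapsto i+1$ on $\mathbb Z/3\mathbb Z$, every two-point set has the form $\{i,i+1\}$, so a color has at most one point and three colors are needed.

(iii) For the translation $t\mapsto t+1$ of $\mathbb R$, the closed sets
\[
I_r=\Big[\tfrac{2r}{3},\tfrac{2r+2}{3}\Big]+2\mathbb Z,\qquad r=0,1,2,
\]
cover $\mathbb R$. They are colors: two points of $I_r$ differ by $\delta+2k$ with $|\delta|\le\frac23$ and $k\in\mathbb Z$, and $\delta+2k=1$ is impossible because $|1-2k|\ge1$. Two colors do not suffice: they would both be nonempty, hence share a point $t$ by connectedness, and $t+1$ could lie in neither.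

(iv) By the Lusternik--Schnirelmann theorem, if the sphere $S^k$ is covered by $k+1$ closed sets, then one of them contains a pair of antipodal points. So the antipodal map of $S^k$ needs at least $k+2$ colors. On the topological sum $\bigoplus_k S^k$, which is $\sigma$-compact and locally compact, the antipodal map on each summand is fixed-point free and not colorable.
\end{example}

Example~\ref{ex:basic}(iv) shows that beyond the compact case a bound on the dimension is needed. With such a bound, two positive results are known. By a theorem of Krawczyk and Stepr\=ans, every continuous fixed-point free self-map of a zero-dimensional $\sigma$-compact space is colorable. The second result covers, in particular, all continuous fixed-point free self-maps of $\mathbb R^n$; we shall use it once, without proof, to count colors.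

\begin{theorem}[known]\label{thm:lc}
Let $Y$ be a locally compact paracompact space with $\dim Y\le n$ and let $X\subset Y$ be closed. Every continuous fixed-point free map $f\colon X\to Y$ is colorable in at most $n+3$ colors.
\end{theorem}

On the other hand, there are continuous fixed-point free non-colorable self-maps of the space of irrationals, of $\ell_2$, and of the $n$-dimensional N\"obeling space. The following question is posed in \cite{BC}.

\begin{quote}
\emph{Let $X$ be a $\sigma$-compact space of finite dimension. Is every continuous fixed-point free self-map of $X$ colorable?}
\end{quote}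

One reason to expect a positive answer is that for $X=\bigcup_iK_i$ with $K_i$ compact and $\dim X\le n$, Theorem~\ref{thm:lc} applied to $K_i\subset K_i\cup f(K_i)$ colors each $f|_{K_i}$ in $n+3$ colors, a number independent of $i$. This is weak evidence, since the same holds for the compact subsets of the irrationals. The colorings of the pieces have to agree when $x$ and $f(x)$ lie in different pieces, and the united colors have to be closed, although in a space such as $\mathbb Q$ no cover by compact sets is locally finite. What $\sigma$-compactness does supply is a bound on how fast orbits can run through a countable discrete family of sets, and this bound follows from a weaker property.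

\begin{definition}\label{def:menger}
A space $Y$ is \emph{Menger} if for every sequence $\mathcal U_1,\mathcal U_2,\dots$ of open covers of $Y$ there are finite subfamilies $\mathcal V_i\subset\mathcal U_i$ such that $\bigcup_i\mathcal V_i$ covers $Y$.
\end{definition}

\begin{theorem}\label{thm:self}
Let $X$ be $\sigma$-compact, or merely Menger, with $\dim X\le n<\infty$. Then every continuous fixed-point free map $f\colon X\to X$ is colorable, in at most $n+3$ colors.
\end{theorem}

By Example~\ref{ex:basic}, finite-dimensionality cannot be dropped, the optimal number of colors in Theorem~\ref{thm:self} lies between $n+2$ (witnessed by $S^n$) and $n+3$, and for $n=0$ it equals $3$. Only the set to be colored has to be finite-dimensional.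

\begin{theorem}\label{thm:partial}
Let $X$ be a Menger space (for instance a $\sigma$-compact space) of arbitrary dimension, and let $A\subset X$ be closed with $\dim A\le n<\infty$. Then every continuous fixed-point free map $f\colon A\to X$ is colorable, in at most $(n+1)(n+8)$ colors.
\end{theorem}

For definable spaces the covering hypothesis is also necessary. A separable metrizable space is \emph{analytic} if it is empty or a continuous image of $\omega^\omega$.

\begin{theorem}\label{thm:analytic}
For an analytic separable metrizable space $X$ the following are equivalent:
\begin{itemize}
\item[(1)] $X$ is $\sigma$-compact;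
\item[(2)] $X$ is Menger;
\item[(3)] for every closed finite-dimensional $A\subset X$, every continuous fixed-point free $f\colon A\to X$ is colorable;
\item[(4)] for every closed zero-dimensional $A\subset X$, every continuous fixed-point free $f\colon A\to X$ is colorable.
\end{itemize}
If $\dim X=0$, these are also equivalent to
\begin{itemize}
\item[(5)] every continuous fixed-point free self-map of $X$ is colorable.
\end{itemize}
\end{theorem}

Section~\ref{sec:shift} treats one map, the shift on infinite sets of integers, which is not colorable but becomes colorable on every invariant Menger subspace; the use of the Menger property is fully visible there. Sections~\ref{sec:lemmas} and~\ref{sec:main} carry the idea over to arbitrary maps, and Sections~\ref{sec:proofs} and~\ref{sec:analytic} derive the three theorems.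

\section{Standard facts}\label{sec:facts}

\begin{lemma}\label{lem:menger}
Every $\sigma$-compact space is Menger, and every Menger space is Lindel\"of. Continuous images of Menger spaces are Menger, and a space that is a countable union of Menger subspaces is Menger.
\end{lemma}

\begin{proof}
If $Y=\bigcup_iK_i$ with $K_i$ compact, let $\mathcal V_i\subset\mathcal U_i$ be a finite family covering $K_i$. For the Lindel\"of property apply the definition to a constant sequence of covers. For images, pull the covers back. If $Y=\bigcup_mY_m$ with $Y_m$ Menger, split the index set $\{1,2,\dots\}$ into infinite sets $J_m$, and use the traces on $Y_m$ of the covers $\mathcal U_i$, $i\in J_m$, to choose finite $\mathcal V_i\subset\mathcal U_i$, $i\in J_m$, whose union covers $Y_m$.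
\end{proof}

An indexed family $\{D_j\}$ of subsets of $Y$ is \emph{discrete} if every point of $Y$ has a neighborhood that meets $D_j$ for at most one $j$. The members of a discrete family are pairwise disjoint, and the union of any subfamily of a discrete family of closed sets is closed. We use the following textbook facts.
\begin{itemize}
\item[(N1)] A Tychonoff Lindel\"of space is paracompact, hence normal and collectionwise normal: every discrete family $\{D_j\}$ of closed sets has a discrete family of open sets $H_j\supset D_j$. Closed subspaces of Lindel\"of (normal) spaces are Lindel\"of (normal).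
\item[(N2)] In a normal space Urysohn's lemma and Tietze's theorem hold; a finite open cover $\{W_r\}$ has a \emph{closed shrinking}, a cover by closed sets $F_r\subset W_r$; and a locally finite open cover $\{W_k\}$ has a partition of unity $\{\varphi_k\}$ with $\{\varphi_k>0\}\subset W_k$.
\item[(N3)] A continuous map from $X$ to a compact space extends to $\beta X$. If $X$ is normal, disjoint closed subsets of $X$ have disjoint closures in $\beta X$, and for closed $A\subset X$ the closure of $A$ in $\beta X$ is $\beta A$.
\end{itemize}
Every space whose dimension we consider is normal. For normal $A$, the inequality $\dim A\le n$ means that every finite open cover has a finite open refinement in which no point lies in $n+2$ distinct members.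
\begin{itemize}
\item[(D1)] If $A$ is normal and $N\subset A$ is closed, then $\dim N\le\dim A$. Also $\dim\beta A=\dim A$.
\item[(D2)] If $A$ is normal, $\dim A\le n$, and $\{U_k\}$ is a locally finite open cover of $A$, then there is an open cover $\{W_k\}$ with $W_k\subset U_k$ such that each point lies in $W_k$ for at most $n+1$ indices $k$. In particular, a cover $U_1,\dots,U_{n+2}$ has such a shrinking with $\bigcap_kW_k=\emptyset$.
\end{itemize}
For (D2), Dowker's theorem \cite[Sect.~7.2]{Eng} gives an open refinement of $\{U_k\}$ in which no point lies in $n+2$ distinct members. Assign each member to one index $k$ for which $U_k$ contains it, and let $W_k$ be the union of the members assigned to $k$. A point lying in $W_k$ for $n+2$ indices would lie in $n+2$ distinct members.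

\begin{lemma}\label{lem:beta}
Let $X$ be normal and $f\colon X\to X$ continuous. Then $f$ is colorable if and only if the extension $\widetilde f\colon\beta X\to\beta X$ is fixed-point free.
\end{lemma}

\begin{proof}
If $\widetilde f$ is fixed-point free, it is colorable by Example~\ref{ex:basic}(i), and the traces on $X$ of its colors are colors of $f$. Conversely, let $F_1,\dots,F_k$ be colors of $f$ covering $X$, let $p\in\beta X$, and write $\operatorname{cl}$ for closure in $\beta X$. The sets $f^{-1}(F_j)$ cover $X$, so $p\in\operatorname{cl}f^{-1}(F_j)$ for some $j$, and then $\widetilde f(p)\in\operatorname{cl}F_j$. The closed sets $F_j$ and $f^{-1}(F_j)$ are disjoint, so their closures are disjoint by (N3), and $\widetilde f(p)\ne p$.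
\end{proof}

\section{The shift on infinite sets of integers}\label{sec:shift}

Let $[\omega]^\omega$ be the set of infinite subsets of $\omega$. We identify $a\in[\omega]^\omega$ with its increasing enumeration $a_0<a_1<\cdots$ and give $[\omega]^\omega$ the topology of coordinatewise convergence. The map $a\mapsto(a_0,\,a_1-a_0-1,\,a_2-a_1-1,\dots)$ is a homeomorphism onto $\omega^\omega$, so $[\omega]^\omega$ is a copy of the irrationals. It has dimension zero, because it has a countable base of clopen sets, and so every open cover is refined by a partition into clopen sets. The \emph{shift} is
\[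
g(a)=a\setminus\{\min a\}=(a_1,a_2,\dots).
\]

\begin{proposition}\label{prop:shift}
The shift $g\colon[\omega]^\omega\to[\omega]^\omega$ is continuous, fixed-point free and not colorable.
\end{proposition}

\begin{proof}
Each coordinate of $g(a)$ is a coordinate of $a$, so $g$ is continuous, and $\min g(a)>\min a$. The Galvin--Prikry theorem states that if $[\omega]^\omega$ is partitioned into finitely many Borel sets, then there is an infinite $H\subset\omega$ such that the set $[H]^\omega$ of its infinite subsets lies in one part. If closed sets $F_1,\dots,F_k$ cover $[\omega]^\omega$, apply this to the parts $F_i\setminus\bigcup_{l<i}F_l$. It gives $H$ and $i$ with $[H]^\omega\subset F_i$. Both $H$ and $g(H)$ lie in $F_i$, so $F_i$ is not a color.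
\end{proof}

Now let $Y\subset[\omega]^\omega$ be a Menger subspace with $g(Y)\subset Y$. We color $g|_Y$ in four colors.

The clopen sets $\{a\in Y:a_0=j\}$, $j\in\omega$, are colors, but there are infinitely many. A way to merge colors is parity: if $S\subset Y$ is clopen and every orbit leaves $S$, then the \emph{escape time} $\tau(a)=\min\{m:g^m(a)\notin S\}$ is locally constant and $\tau(g(a))=\tau(a)-1$ for $a\in S$, so $\{a\in S:\tau(a)\text{ even}\}$ and $\{a\in S:\tau(a)\text{ odd}\}$ are two clopen colors covering $S$. No orbit leaves $Y$ itself, so the task is to split $Y$ into finitely many clopen sets that every orbit leaves. The tool is a partition of $\omega$ into long finite intervals.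

\begin{lemma}[blocks]\label{lem:blocks}
Let $0=h(0)<h(1)<h(2)<\cdots$ be integers, and for $m\in\omega$ let $b(m)=i$ if $h(i-1)\le m<h(i)$. Then $b\colon\omega\to\{1,2,\dots\}$ is nondecreasing, and for every sequence $s_0,s_1,\dots$ in $\omega$:
\begin{itemize}
\item[(i)] if $s_0<s_1<\cdots$, then $b(s_m)$ is not constant;
\item[(ii)] if $b(s_0)<b(s_1)<\cdots$, then $s_i\ge h(i)$ for all $i$.
\end{itemize}
\end{lemma}

\begin{proof}
Each \emph{block} $b^{-1}(i)$ is a finite interval, which gives monotonicity and (i). In (ii), $b(s_0)\ge1$ and induction give $b(s_i)\ge i+1$, which means $s_i\ge h(i)$.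
\end{proof}

For $i\ge1$ the open sets $\{a\in Y:a_i<k\}$ increase with $k$ and cover $Y$. The Menger property selects finitely many of them for each $i$, hence one, and so gives numbers $h(i)$ such that every $a\in Y$ has $a_i<h(i)$ for some $i\ge1$. Enlarging them, we may assume $0=h(0)<h(1)<\cdots$. Call $a\in Y$ \emph{slow} if $b(a_1)=b(a_0)$ and \emph{fast} if $b(a_1)>b(a_0)$. This splits $Y$ into two clopen sets. Since $g^m(a)$ begins with $a_m,a_{m+1}$, an orbit that stayed slow forever would contradict (i), and an orbit that stayed fast forever would have $a_i\ge h(i)$ for all $i$ by (ii). So every orbit leaves both sets, and parity gives $2+2$ colors.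

\begin{example}\label{ex:gaps}
Let $Y$ consist of the sets with bounded gaps. It is the union of the compact sets $\{a:a_0\le c,\ a_{i+1}-a_i\le c\text{ for all }i\}$, it is invariant under $g$, and it is dense in $[\omega]^\omega$. As $a_i\le c(i+1)<i^2$ for large $i$, we may take $h(i)=i^2$, with blocks $\{0\}$, $\{1,2,3\}$, $\{4,\dots,8\}$, $\{9,\dots,15\},\dots$. For the set $a$ of odd numbers, the points $g^m(a)$ with minimum $1,3,5,7,9,11,13,15$ are slow, fast, slow, fast, slow, slow, slow, fast, with escape times $1,1,1,1,3,2,1,1$ from their own parts. Consecutive points differ in the part or in the parity.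
\end{example}

On all of $[\omega]^\omega$ the argument breaks at one place: whatever $h$ is, the orbit of $(h(0),h(1),\dots)$ is fast forever.

Three features of the shift are special. The space came with a discrete family of clopen colors indexed by $\omega$; in general finite dimension yields $n+1$ discrete families of closed colors (Lemma~\ref{lem:discrete}). The index always went up; in general it may go down (Lemma~\ref{lem:descent}). The parts were clopen; in general the escape time has to be made continuous (Lemma~\ref{lem:escape}).

\section{Two ways to merge colors}\label{sec:lemmas}

In this section $Y$ is a normal space and $\Phi\colon Y\to Y$ is continuous.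

The escape time from a closed set that is not open jumps, and parity fails. For the translation of $\mathbb R$ and the set $(-\infty,0]$, the escape time is $1$ on $(-1,0]$ and $3$ on $(-3,-2]$; the odd class is not closed, and its closure contains $-2$ and $-1$. The remedy is to count time with a continuous weight that fades out in a buffer zone around the set. The resulting real-valued function carries $\Phi$ to a translation of $\mathbb R$, and the three colors of Example~\ref{ex:basic}(iii) pull back.

\begin{lemma}[escape]\label{lem:escape}
Let $Q,R\subset Y$ be closed with $Q\subset\operatorname{int}R$. Suppose that for every $x\in Y$ there is $m\ge0$ with $\Phi^m(x)\notin R$. Then $Q$ is a union of three colors of $\Phi$.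
\end{lemma}

\begin{proof}
By Urysohn's lemma there is a continuous $u\colon Y\to[0,1]$ with $u=1$ on $Q$ and $u=0$ outside $\operatorname{int}R$. Put
\[
\lambda(x)=\sum_{i\ge0}\ \prod_{j=0}^{i}u(\Phi^j(x)).
\]
(With the indicator function of $R$ in place of $u$, this would be the escape time from $R$.) Fix $x_0$ and $m$ with $\Phi^m(x_0)\notin R$. As $R$ is closed, $\Phi^m(x)\notin R$ for all $x$ in a neighborhood of $x_0$. There every term with $i\ge m$ contains the factor $u(\Phi^m(x))=0$, so $\lambda$ is a sum of $m$ continuous functions. Hence $\lambda\colon Y\to[0,\infty)$ is continuous. Taking the factor $u(x)$ out of every term gives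
\[
\lambda(x)=u(x)\Big(1+\sum_{i\ge1}\prod_{j=1}^{i}u(\Phi^{j}(x))\Big)=u(x)\big(1+\lambda(\Phi(x))\big),
\]
so $\lambda(x)=\lambda(\Phi(x))+1$ for $x\in Q$. Let $F_r=Q\cap\lambda^{-1}(I_r)$, $r=0,1,2$. These closed sets cover $Q$. If $x$ and $\Phi(x)$ were both in $F_r$, then $t=\lambda(\Phi(x))$ and $t+1=\lambda(x)$ would both lie in $I_r$, which is a color of the translation.
\end{proof}

When $\Phi$ lowers an index, the sets can be colored one after the other: on reaching the $j$-th set, all sets into which it maps are already colored. A point $x$ must avoid the colors of $\Phi(x)$, so the induction has to keep one color unused at every point. In dimension $n$ this is possible with $n+2$ colors.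

\begin{lemma}[descent]\label{lem:descent}
Let $\{N_j\}_{j\in\omega}$ be a discrete family of closed subsets of $Y$ with $\dim N_j\le n$. Suppose that $x\in N_j$ and $\Phi(x)\in N_k$ imply $k<j$. Then $\bigcup_jN_j$ is a union of $n+2$ colors of $\Phi$.
\end{lemma}

\begin{proof}
By induction on $j$ we construct closed sets $F_{j,1},\dots,F_{j,n+2}$ with union $N_j$ such that
\begin{itemize}
\item[(a)] $\bigcap_{r}F_{j,r}=\emptyset$;
\item[(b)] if $x\in F_{j,r}$ and $k<j$, then $\Phi(x)\notin F_{k,r}$.
\end{itemize}
Suppose the sets are constructed for all $k<j$. The points of $N_j$ at which color $r$ is forbidden form the closed set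
\[
B_r=N_j\cap\Phi^{-1}\Big(\bigcup_{k<j}F_{k,r}\Big),
\]
which is empty for $j=0$. If $x\in\bigcap_rB_r$, then $\Phi(x)$ lies in exactly one $N_k$, with $k<j$, and therefore in $F_{k,r}$ for every $r$, against (a). So $\{N_j\setminus B_r\}_{r=1}^{n+2}$ is an open cover of the normal space $N_j$. By (D2) there is an open cover $\{W_r\}$ of $N_j$ with $W_r\subset N_j\setminus B_r$ and $\bigcap_rW_r=\emptyset$. A closed shrinking $\{F_{j,r}\}_r$ of $\{W_r\}_r$ satisfies (a), and it satisfies (b) because $F_{j,r}\cap B_r=\emptyset$.

Put $F_r=\bigcup_jF_{j,r}$. It is closed because the family $\{F_{j,r}\}_j$ is discrete, and $F_1,\dots,F_{n+2}$ cover $\bigcup_jN_j$. If $x\in F_{j,r}$ and $\Phi(x)\in F_{k,r}$, then $k<j$ by hypothesis, against (b). So each $F_r$ is a color.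
\end{proof}

\section{Coloring a closed set in a Menger space}\label{sec:main}

Theorems~\ref{thm:self} and~\ref{thm:partial} both follow from one statement. In it the map is defined on the whole space, so that it can be iterated, while the conditions on dimension and fixed points concern only the set to be colored.

\begin{proposition}\label{prop:main}
Let $Y$ be a Menger space, $\Phi\colon Y\to Y$ continuous, and $A\subset Y$ closed with $\dim A\le n<\infty$ and $\Phi(x)\ne x$ for all $x\in A$. Then $A$ is a union of at most $(n+1)(n+8)$ colors of $\Phi$.
\end{proposition}

We keep these hypotheses throughout the section. By Lemma~\ref{lem:menger} and (N1), $Y$ and $A$ are Lindel\"of, paracompact and collectionwise normal. For $x\in A$ let $V_x$ be the open subset of $Y$ given by \eqref{eq:local} with $f=\Phi$.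

\subsection{Discrete families of colors}

We first arrange the local colors into $n+1$ discrete families. Lemma~\ref{lem:escape} needs a buffer, so each set $D_{p,j}$ comes with a closed neighborhood $G_{p,j}$ that is still a color.

\begin{lemma}\label{lem:discrete}
There are closed sets $D_{p,j}\subset A$ and colors $G_{p,j}$ of $\Phi$, for $0\le p\le n$ and $j\in\omega$, such that $A=\bigcup_{p,j}D_{p,j}$, $D_{p,j}\subset\operatorname{int}G_{p,j}$, and for each $p$ the family $\{G_{p,j}\}_{j\in\omega}$ is discrete in $Y$.
\end{lemma}

\begin{proof}
The cover $\{V_x\cap A\}_{x\in A}$ of $A$ has a locally finite open refinement, which is countable because $A$ is Lindel\"of; index it as $\{U_k\}_{k\in\omega}$, adding empty sets if needed. Let $\{W_k\}$ be given by (D2). It is locally finite since $W_k\subset U_k$, so there is a partition of unity $\{\varphi_k\}$ on $A$ with $\{\varphi_k>0\}\subset W_k$. For a finite nonempty $T\subset\omega$ put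
\[
S_T=\{x\in A:\varphi_s(x)>\varphi_t(x)\ \text{ for all } s\in T,\ t\notin T\},
\]
the set where the functions with index in $T$ are strictly the largest. These sets have four properties.
\begin{itemize}
\item $S_T$ is open in $A$. Near any point all but finitely many $\varphi_t$ vanish, so $\sup_{t\notin T}\varphi_t$ is attained and is locally a maximum of finitely many continuous functions, and $S_T=\{\min_{s\in T}\varphi_s>\sup_{t\notin T}\varphi_t\}$.
\item $S_T\subset W_s\subset U_s$ for $s\in T$, since $\varphi_s>\varphi_t\ge0$ on $S_T$ for $t\notin T$. Thus $S_T$ lies in some $V_x$ or is empty.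
\item If $T\ne T'$ and $|T|=|T'|$, then $S_T\cap S_{T'}=\emptyset$. Indeed, pick $s\in T\setminus T'$ and $t\in T'\setminus T$; on the intersection $\varphi_s>\varphi_t>\varphi_s$.
\item Each $x\in A$ lies in $S_T$ for $T=\{k:\varphi_k(x)>0\}$, and $1\le|T|\le n+1$ by the choice of $\{W_k\}$.
\end{itemize}
So the sets $O_p=\bigcup_{|T|=p+1}S_T$, $0\le p\le n$, form an open cover of $A$. Let $\{C_p\}$ be a closed shrinking, fix $p$, and consider the countably many sets $C_p\cap S_T$ with $|T|=p+1$. Each is closed, being $C_p$ minus the union of the other $S_{T'}$ with $|T'|=p+1$. The family is discrete in $A$: a point of $C_p$ lies in some $S_T$ with $|T|=p+1$, which meets only one member, and a point outside $C_p$ has the neighborhood $A\setminus C_p$, which meets none. As $A$ is closed in $Y$, the family consists of closed subsets of $Y$ and is discrete in $Y$. Enumerate it as $\{D_{p,j}\}_{j\in\omega}$; its union is $C_p$.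

By (N1) there is a discrete family of open sets $H_{p,j}\supset D_{p,j}$ in $Y$. If $D_{p,j}=\emptyset$, put $G_{p,j}=\emptyset$. Otherwise $D_{p,j}\subset V_x$ for some $x$, and normality gives a closed $G_{p,j}$ with $D_{p,j}\subset\operatorname{int}G_{p,j}\subset G_{p,j}\subset H_{p,j}\cap V_x$. It is a color because it lies in $V_x$.
\end{proof}

Fix $p$ and drop it from the notation. The sets $D=\bigcup_jD_j$ and $G=\bigcup_jG_j$ are closed, and $D\subset\operatorname{int}G$. It suffices to cover $D$ by $n+8$ colors contained in $D$; doing so for $p=0,\dots,n$ proves Proposition~\ref{prop:main}. Define the \emph{index} $s\colon G\to\omega$ by $s=j$ on $G_j$. It is locally constant by discreteness, and it takes the place of the function $\min$ of Section~\ref{sec:shift}.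

\subsection{Blocks from the Menger property}

For $i\ge1$ and $k\in\omega$ let
\[
O_{i,k}=(\Phi^i)^{-1}\Big(Y\setminus\bigcup_{j\ge k}G_j\Big),
\]
the set of points whose $i$-th iterate lies outside $G$ or has index less than $k$. It is open, it increases with $k$, and for fixed $i$ the sets $O_{i,k}$ cover $Y$, because $\Phi^i(x)$ lies in at most one $G_j$. The Menger property gives a finite subfamily of each of these covers, which we replace by its largest member $O_{i,h(i)}$; thus $Y=\bigcup_{i\ge1}O_{i,h(i)}$. This persists when the $h(i)$ are enlarged, so we may assume $0=h(0)<h(1)<h(2)<\cdots$. Then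
\begin{equation}\label{eq:bound}
\text{for every }x\in Y\text{ there is }i\ge1\text{ with }\Phi^i(x)\notin G\ \text{ or }\ s(\Phi^i(x))<h(i).
\end{equation}
Let $b$ be the block function of Lemma~\ref{lem:blocks} for this $h$.

\subsection{Descending, slow and fast points}

A coloring of $D$ is constrained only at points that $\Phi$ maps back into $G$. They lie in the closed set $E=G\cap\Phi^{-1}(G)$. On $E$ the functions $s$ and $s\circ\Phi$ are locally constant, and $s(\Phi(x))\neq s(x)$ because each $G_j$ is a color. Since $b$ is nondecreasing, $E$ is the disjoint union of
\begin{align*}
E_1&=\{x\in E: s(\Phi(x))<s(x)\},\\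
E_2&=\{x\in E: s(\Phi(x))>s(x),\ b(s(\Phi(x)))=b(s(x))\},\\
E_3&=\{x\in E: s(\Phi(x))>s(x),\ b(s(\Phi(x)))>b(s(x))\},
\end{align*}
the descending, slow and fast points. These sets are clopen in $E$.

They do not cover $D$, and $D\setminus E$ need not be closed, so it cannot serve as a further color. We distribute the points of $D\setminus E$ among three closed sets instead. The function equal to $a$ on $E_a$ is continuous on $E$; by Tietze's theorem it extends to a continuous $v\colon Y\to[1,3]$. For $a=1,2,3$ put
\[
Q_a=D\cap\{|v-a|\le\tfrac12\},\qquad R_a=G\cap\{|v-a|\le\tfrac34\}.
\]
These sets are closed in $Y$, and $D=Q_1\cup Q_2\cup Q_3$ because the intervals $[a-\frac12,a+\frac12]$ cover $[1,3]$. The open set $\operatorname{int}G\cap\{|v-a|<\frac34\}$ lies between $Q_a$ and $R_a$, so $Q_a\subset\operatorname{int}R_a$. On $E$ the function $v$ takes only the values $1,2,3$, so $R_a\cap E=E_a$. As $R_a\subset G$, this gives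
\begin{equation}\label{eq:type}
x\in R_a\ \text{ and }\ \Phi(x)\in R_a\quad\Longrightarrow\quad x\in E_a .
\end{equation}

\begin{proof}[End of the proof of Proposition~\ref{prop:main}]
\emph{The set $Q_1$.} The sets $N_j=Q_1\cap D_j$ form a discrete family of closed sets with union $Q_1$, and $\dim N_j\le n$ by (D1). If $x\in N_j$ and $\Phi(x)\in N_k$, then $x\in E_1$ by \eqref{eq:type}, so $k=s(\Phi(x))<s(x)=j$. Lemma~\ref{lem:descent} writes $Q_1$ as a union of $n+2$ colors.

\emph{The sets $Q_2$ and $Q_3$.} Let $a\in\{2,3\}$. We show that every orbit leaves $R_a$; Lemma~\ref{lem:escape} then writes $Q_a$ as a union of three colors. Suppose $\Phi^m(x)\in R_a$ for all $m\ge0$, and put $s_m=s(\Phi^m(x))$. By \eqref{eq:type}, $\Phi^m(x)\in E_a$ for all $m$. If $a=2$, then $s_0<s_1<\cdots$ and $b(s_m)$ is constant, against Lemma~\ref{lem:blocks}(i). If $a=3$, then $b(s_0)<b(s_1)<\cdots$, so $s_i\ge h(i)$ for all $i$ by Lemma~\ref{lem:blocks}(ii). The whole orbit lies in $G$, so this contradicts \eqref{eq:bound}.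

Thus $D$ is a union of $(n+2)+3+3=n+8$ colors.
\end{proof}

\begin{remark}\label{rem:hyp}
Apart from the Lindel\"of property, the Menger property enters only through \eqref{eq:bound}, which is used only for the fast points. The Lindel\"of property alone does not suffice, by Proposition~\ref{prop:shift}. The bound on $\dim A$ is used in Lemma~\ref{lem:discrete}, to have finitely many discrete families, and in Lemma~\ref{lem:descent}. The second use matters only for the count: an orbit staying in $R_1$ would have $s_0>s_1>\cdots$ by \eqref{eq:type}, so Lemma~\ref{lem:escape} also applies to $Q_1$ and gives three colors, where Lemma~\ref{lem:descent} gives $n+2$, that is, two for $n=0$.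
\end{remark}

\section{Self-maps and maps on closed subspaces}\label{sec:proofs}

For a self-map, colorability in any number of colors lets us pass to a compact space of the same dimension, where Theorem~\ref{thm:lc} counts.

\begin{proof}[Proof of Theorem~\ref{thm:self}]
By Lemma~\ref{lem:menger}, $X$ is Menger and hence normal. Proposition~\ref{prop:main} with $Y=A=X$ and $\Phi=f$ shows that $f$ is colorable. By Lemma~\ref{lem:beta}, $\widetilde f\colon\beta X\to\beta X$ is fixed-point free, and $\dim\beta X\le n$ by (D1). Theorem~\ref{thm:lc}, applied to the compact space $\beta X$, gives at most $n+3$ colors of $\widetilde f$ covering $\beta X$. Their traces on $X$ are colors of $f$ covering $X$.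
\end{proof}

A map $f\colon A\to X$ cannot be iterated, and it need not extend to a self-map of $X$. It does extend to a self-map $\psi$ of a cube $K\supset X$, and the union of the sets $\psi^m(X)$ is an invariant Menger space. But orbits starting in $X\setminus A$ may enter $\operatorname{cl}_KA\setminus A$, and then $A$ is not closed in this union. We therefore add a second coordinate, which becomes nonzero as soon as the orbit has visited a point outside $\operatorname{cl}_KA$ and never returns to zero.

\begin{proof}[Proof of Theorem~\ref{thm:partial}]
Embed $\beta X$ in a cube $K=[0,1]^\kappa$. Since $X$ is normal, $\operatorname{cl}_KA=\beta A$ by (N3), so $f$ extends to a continuous map $\operatorname{cl}_KA\to\beta X$. Tietze's theorem, applied to each coordinate, extends this to a continuous $\psi\colon K\to K$. Let $\Gamma$ be the set of all continuous functions $K\to[0,1]$ vanishing on $\operatorname{cl}_KA$, let $L=[0,1]^\Gamma$ with origin $0$, and let $d\colon K\to L$, $d(t)=(\gamma(t))_{\gamma\in\Gamma}$. Then $d^{-1}(0)=\operatorname{cl}_KA$ by complete regularity, and $X\cap d^{-1}(0)=A$ because $A$ is closed in $X$. Define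
\[
\Phi\colon K\times L\to K\times L,\qquad\Phi(t,r)=\big(\psi(t),\min(1,r+d(t))\big),
\]
with the minimum taken coordinatewise; all coordinates of $\Phi$ are continuous. Put
\[
M=(X\times\{0\})\cup\big(K\times(L\setminus\{0\})\big).
\]
We claim $\Phi(M)\subset M$. Let $(t,r)\in M$. If the second coordinate of $\Phi(t,r)$ is not $0$, then $\Phi(t,r)\in M$. If it is $0$, then $r=0$ and $d(t)=0$. The first equality gives $t\in X$, the second then gives $t\in A$, and $\Phi(t,r)=(f(t),0)\in X\times\{0\}$.

Let $Y=\bigcup_{m\ge0}\Phi^m(X\times\{0\})$. Then $\Phi(Y)\subset Y\subset M$, and $Y$ is Menger by Lemma~\ref{lem:menger}. The set $X\times\{0\}=Y\cap(K\times\{0\})$ is closed in $Y$, hence so is $A\times\{0\}$. For $x\in A$ we have $\Phi(x,0)=(f(x),0)\ne(x,0)$. Proposition~\ref{prop:main} writes $A\times\{0\}$ as a union of at most $(n+1)(n+8)$ colors of $\Phi|_Y$. Each has the form $F\times\{0\}$ with $F$ closed in $A$ and $F\cap f(F)=\emptyset$.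
\end{proof}

\section{Analytic spaces}\label{sec:analytic}

An analytic space that is not $\sigma$-compact contains a closed copy of the irrationals, and so carries the shift of Section~\ref{sec:shift}. The source of the copy is Hurewicz's theorem \cite[\S21]{Kec}: if $Z$ is a Polish space and $X\subset Z$ is analytic and not $F_\sigma$ in $Z$, then there is a Cantor set $C\subset Z$ such that $C\setminus X$ is countable and dense in $C$. To turn the shift into a self-map of a zero-dimensional $X$ we compose it with a retraction.

\begin{lemma}\label{lem:retract}
Let $X$ be separable metrizable with $\dim X=0$, and let $P\subset X$ be closed and nonempty. Then there is a continuous $r\colon X\to P$ with $r(x)=x$ for $x\in P$.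
\end{lemma}

\begin{proof}
Every point $x$ has arbitrarily small clopen neighborhoods: for open $U\ni x$, the cover $\{U,X\setminus\{x\}\}$ has a refinement by disjoint open, hence clopen, sets, and the one containing $x$ lies in $U$. Fix a metric $\rho$. Each $x\in X\setminus P$ has a clopen neighborhood $W$ with $\operatorname{diam}W<\rho(x,P)/3$. Then $\rho(W,P)\ge\rho(x,P)-\operatorname{diam}W>\frac23\rho(x,P)$, so
\begin{equation}\label{eq:small}
\operatorname{diam}W\le\rho(W,P)\quad\text{and}\quad\rho(W,P)>0 .
\end{equation}
Cover $X\setminus P$ by a sequence of such sets, remove from each set its predecessors, and discard empty sets. This partitions $X\setminus P$ into clopen sets $W_k$, which satisfy \eqref{eq:small} because passing to a subset does not increase the diameter or decrease the distance. Choose $w_k\in W_k$ and $p_k\in P$ with $\rho(w_k,p_k)\le2\rho(W_k,P)$. Let $r=p_k$ on $W_k$ and $r(x)=x$ on $P$. The map $r$ is locally constant on the open set $X\setminus P$. If $p\in P$ and $x\in W_k$, then $\rho(W_k,P)\le\rho(x,p)$, so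
\[
\rho(x,r(x))\le\operatorname{diam}W_k+2\rho(W_k,P)\le3\rho(x,p).
\]
Hence $\rho(r(x),r(p))\le4\rho(x,p)$ for all $x\in X$, and $r$ is continuous at $p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:analytic}]
The implication (1)$\Rightarrow$(2) is in Lemma~\ref{lem:menger}, (2)$\Rightarrow$(3) is Theorem~\ref{thm:partial}, (4) is a special case of (3), and for $\dim X=0$ the implication (2)$\Rightarrow$(5) is Theorem~\ref{thm:self}. It remains to show that if $X$ is not $\sigma$-compact, then (4) fails, and (5) fails when $\dim X=0$.

Let $cX$ be a metrizable compactification of $X$. An $F_\sigma$ subset of a compact space is $\sigma$-compact, so $X$ is not $F_\sigma$ in $cX$. Hurewicz's theorem gives a Cantor set $C\subset cX$ with $C\setminus X$ countable and dense in $C$. The set $P=C\cap X$ is closed in $X$, and as the complement of a countable dense subset of a Cantor set it is homeomorphic to the irrationals. Identify $P$ with $[\omega]^\omega$. Then $P$ is zero-dimensional, and by Proposition~\ref{prop:shift} the shift $g$, viewed as a map $P\to X$, is continuous, fixed-point free and not colorable. So (4) fails.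

Let now $\dim X=0$, let $r\colon X\to P$ be given by Lemma~\ref{lem:retract}, and put $f=g\circ r\colon X\to X$. If $f(x)=x$, then $x\in P$, so $r(x)=x$ and $g(x)=x$, which is impossible. If colors $F_1,\dots,F_k$ of $f$ covered $X$, the sets $F_i\cap P$ would be colors of $f|_P=g$ covering $P$. So $f$ is fixed-point free and not colorable, and (5) fails.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BC}
R.Z.~Bouziakova, A.~Chigogidze, \emph{Fixed-point free maps of Euclidean spaces}, arXiv:1011.4990 (2010).

\bibitem{Eng}
Engelking, \emph{General Topology}.

\bibitem{Kec}
Kechris, \emph{Classical Descriptive Set Theory}.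

\end{thebibliography}
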